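\title{Conditional independence ideals of Gaussian Bayesian networks are almost never prime}

\begin{abstract}
A directed acyclic graph $G$ on $n$ vertices determines two ideals in the coordinate ring of the symmetric $n\times n$ matrices: the vanishing ideal $I_G$ of its Gaussian Bayesian network, and the ideal $C_G\subseteq I_G$ generated by the determinantal conditional independence constraints that d-separation reads off from $G$. Sullivant conjectured that the proportion of directed acyclic graphs on $n$ vertices with $I_G=C_G$ tends to zero. We prove the conjecture and show that the proportion is $2^{-\Theta(n^2)}$. The failure is already set-theoretic: for almost all $G$ the variety of $C_G$ is reducible and has the variety of $I_G$ as one of its components. The proof exhibits a determinant in $I_G$ and a point of the variety of $C_G$ at which it does not vanish, and uses Hall's theorem to find the required configuration in a random graph.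
\end{abstract}

\section{Two ideals attached to a directed acyclic graph}\label{sec:intro}

A Gaussian Bayesian network is a family of covariance matrices given by a polynomial parametrization. Some of the polynomial relations that hold on the family express conditional independence and can be read off from the underlying graph by a combinatorial rule. This paper is about how often these relations generate all relations.

\subsection*{The model and its vanishing ideal}
Let $G$ be a directed acyclic graph (DAG) on $[n]=\{1,\dots,n\}$. We write $\operatorname{pa}(j)$ for the set of parents of $j$, and $v\not\to w$ if $G$ has no edge $v\to w$. A \emph{topological order} of $G$ is a listing of its vertices in which every edge points forward, and $G$ is \emph{sorted} if $1,\dots,n$ is such an order, that is, if $i\to j$ implies $i<j$. Every DAG has a topological order and is therefore isomorphic to a sorted DAG. The ideals defined below make sense for every DAG, and relabeling the vertices only permutes the variables. Unless we say otherwise, $G$ is sorted.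

The \emph{Gaussian Bayesian network} of $G$, or the \emph{model}, is the set of covariance matrices $\Sigma=(\sigma_{ij})$ of random vectors $X\in\mathbb{R}^n$ with
\[
X_j=\sum_{k\in\operatorname{pa}(j)}\lambda_{kj}X_k+\varepsilon_j ,
\]
where the $\varepsilon_j$ are independent centered normal variables with variances $a_j>0$ and the $\lambda_{kj}$ are arbitrary real numbers, one for each edge $k\to j$. Let $\Lambda$ be the matrix with entry $\lambda_{kj}$ in position $(k,j)$ for each edge $k\to j$ and zero elsewhere, let $R=\mathrm{Id}-\Lambda$, and let $\Delta=\operatorname{diag}(a_1,\dots,a_n)$. The matrix $R$ is upper triangular with ones on the diagonal. The defining equations read $R^TX=\varepsilon$, so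
\begin{equation}\label{eq:param}
\Sigma=R^{-T}\Delta R^{-1}.
\end{equation}
Since $\Lambda$ is nilpotent, $R^{-1}=\sum_{h\ge0}\Lambda^h$, and the $(k,i)$ entry of $R^{-1}$ is the sum of the monomials $\lambda^P=\prod_{k'\to l\in P}\lambda_{k'l}$ over all directed paths $P$ from $k$ to $i$. A \emph{trek} from $i$ to $j$ is an ordered pair $(P_L,P_R)$ of directed paths with a common source, its \emph{top}, such that $P_L$ ends at $i$ and $P_R$ ends at $j$; the paths may share vertices and edges, and either may consist of the top alone. Expanding \eqref{eq:param} gives the \emph{trek rule}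
\[
\phi_G:\quad \sigma_{ij}\longmapsto\sum_{(P_L,P_R)}a_{\operatorname{top}(P_L,P_R)}\,\lambda^{P_L}\lambda^{P_R},
\]
where the sum runs over the treks from $i$ to $j$. We shall mostly use a recursive form of the rule. The matrix $R^T\Sigma=\Delta R^{-1}$ is upper triangular, and the vanishing of its entries below the diagonal says
\begin{equation}\label{eq:recursion}
\sigma_{ji}=\sum_{k\in\operatorname{pa}(j)}\lambda_{kj}\,\sigma_{ki}\qquad(i<j).
\end{equation}

Let $I_G\subseteq\mathbb{C}[\sigma_{ij}\mid 1\le i\le j\le n]$ be the ideal of polynomials that vanish on the model. A polynomial in the parameters that vanishes on the open set $\{a_j>0,\ \lambda_{kl}\in\mathbb{R}\}$ is zero, so $I_G$ is the kernel of the ring map $\phi_G:\mathbb{C}[\sigma_{ij}]\to\mathbb{C}[a_j,\lambda_{kl}]$. Hence $I_G$ is prime, and every element of $I_G$ vanishes at the matrices \eqref{eq:param} also for complex parameters. We write $V(\cdot)$ for the zero set of an ideal in the space $\operatorname{Sym}_n$ of complex symmetric $n\times n$ matrices.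

\subsection*{d-separation and the conditional independence ideal}
A \emph{path} in $G$ is a sequence of distinct vertices in which consecutive vertices are joined by an edge, in either direction. An interior vertex $v$ of a path is a \emph{collider} if both of its edges on the path point into $v$, and a \emph{non-collider} otherwise. A \emph{descendant} of $v$ is a vertex reached from $v$ by a directed path. For $C\subseteq[n]$, a path is \emph{active given $C$} if its endpoints and all its non-colliders lie outside $C$ and every collider on it is in $C$ or has a descendant in $C$; otherwise it is \emph{blocked}. For pairwise disjoint $A,B,C\subseteq[n]$, the set $C$ \emph{d-separates} $A$ from $B$ if no path from a vertex of $A$ to a vertex of $B$ is active given $C$. The notion is symmetric in $A$ and $B$. A single edge with endpoints outside $C$ is an active path, so adjacent vertices are never d-separated.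

The \emph{conditional independence ideal} $C_G$ is generated by all $(|C|+1)$-minors of the submatrices $\Sigma_{A\cup C,\,B\cup C}$, where $A,B,C$ range over the pairwise disjoint sets such that $C$ d-separates $A$ from $B$. Thus
\[
V(C_G)=\bigl\{\Sigma\in\operatorname{Sym}_n:\ \operatorname{rank}\Sigma_{A\cup C,\,B\cup C}\le|C|\ \text{ whenever $C$ d-separates $A$ from $B$}\bigr\}.
\]
If $A$ or $B$ is empty there are no such minors. The name comes from the following computation. For positive definite $\Sigma$, row reduction with the invertible block $\Sigma_{C,C}$ gives
\[
\operatorname{rank}\Sigma_{A\cup C,\,B\cup C}=|C|+\operatorname{rank}\bigl(\Sigma_{A,B}-\Sigma_{A,C}\Sigma_{C,C}^{-1}\Sigma_{C,B}\bigr),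
\]
and the last matrix is the conditional covariance of $X_A$ and $X_B$ given $X_C$, which for a Gaussian vector vanishes exactly when $X_A$ and $X_B$ are conditionally independent given $X_C$. We use the standard fact that d-separation in $G$ implies conditional independence in the model. Since the matrices of the model are positive definite, it says that
\begin{equation}\label{eq:markov}
C_G\subseteq I_G,\qquad\text{hence}\qquad V(I_G)\subseteq V(C_G).
\end{equation}

Two graphs on three vertices show what the definitions measure. In the chain $1\to2\to3$ the only d-separation is that of $1$ from $3$ by $\{2\}$, so $C_G=(\sigma_{12}\sigma_{23}-\sigma_{13}\sigma_{22})$; the generator vanishes on the model because $\sigma_{13}=\lambda_{23}\sigma_{12}$ and $\sigma_{23}=\lambda_{23}\sigma_{22}$ by \eqref{eq:recursion}. In the collider $1\to3\leftarrow2$ the only d-separation is that of $1$ from $2$ by $\emptyset$, so $C_G=(\sigma_{12})$; there is no trek from $1$ to $2$. Conditioning on a non-collider blocks a path, while conditioning on a collider opens it.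

\subsection*{The problem and the results}
When is $I_G=C_G$? Small cases suggest that equality is the rule. It holds for the two graphs above (Example~\ref{ex:small}), and of the $302$ isomorphism classes of DAGs on five vertices exactly nine have $C_G\ne I_G$. Moreover, the two ideals have the same zeros among matrices with nonzero principal minors, in particular among positive definite matrices (Proposition~\ref{prop:agree}). On the other hand, a large graph is likely to contain any given small obstruction. On the basis of limited computations, Sullivant \cite{Sullivant} conjectured that \emph{the proportion of DAGs on $n$ vertices with $I_G=C_G$ tends to zero as $n\to\infty$}, where DAGs are counted up to isomorphism. We prove this.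

\begin{theorem}\label{thm:main}
Let $U_n$ be the number of isomorphism classes of DAGs on $n$ vertices, and $F_n$ the number of those with $I_G=C_G$. Then $F_n/U_n\to0$. More precisely, there are constants $c>0$ and $n_0$ with
\[
2^{-\binom n2}\ \le\ F_n/U_n\ \le\ 2^{\,n-1}\exp(-cn^2)\qquad(n\ge n_0).
\]
\end{theorem}

So the proportion is $2^{-\Theta(n^2)}$. The order $n^2$ of the exponent is optimal; we make no such claim for the constant. The failure of equality is visible already on the level of zero sets. By the Nullstellensatz, and since the prime ideal $I_G$ is radical, $V(C_G)=V(I_G)$ means $\sqrt{C_G}=I_G$. For $p\in(0,1)$ let $\mathbb{D}_{n,p}$ be the random sorted DAG on $[n]$ in which each pair $i<j$ is an edge $i\to j$ independently with probability $p$. A \emph{labeled} DAG is a DAG on $[n]$, not necessarily sorted, where isomorphic graphs are not identified.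

\begin{theorem}\label{thm:strong}
\begin{enumerate}
\item[(a)] For each fixed $p\in(0,1)$ there are $c_p>0$ and $n_p$ such that $\Pr[V(C_G)=V(I_G)]\le\exp(-c_pn^2)$ for $G\sim\mathbb{D}_{n,p}$ and $n\ge n_p$.
\item[(b)] The upper bound in Theorem~\ref{thm:main} also holds for the proportion of isomorphism classes with $V(C_G)=V(I_G)$, and for the corresponding proportions among labeled DAGs.
\item[(c)] $V(I_G)$ is always an irreducible component of $V(C_G)$. Hence for all but a $2^{-\Omega(n^2)}$ proportion of DAGs, $V(C_G)$ is reducible and $C_G$ is not prime.
\end{enumerate}
\end{theorem}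

Section~\ref{sec:agree} shows that a point of $V(C_G)\setminus V(I_G)$ must have a vanishing principal minor. Section~\ref{sec:five} finds such a point for a graph on five vertices, and Section~\ref{sec:criterion} turns the example into a criterion that tolerates the other vertices of a large graph. Section~\ref{sec:random} shows that the criterion applies to a random DAG with probability $1-\exp(-\Omega(n^2))$, and Section~\ref{sec:count} passes to isomorphism classes.

\section{Matrices with nonzero principal minors}\label{sec:agree}

The recursion \eqref{eq:recursion} says that, in the columns $1,\dots,j-1$, row $j$ of $\Sigma$ is a combination of the rows indexed by the parents of $j$. One family of d-separations imposes the corresponding rank condition.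

\begin{lemma}\label{lem:local}
For every vertex $j$, the set $\operatorname{pa}(j)$ d-separates $j$ from $[j-1]\setminus\operatorname{pa}(j)$.
\end{lemma}

\begin{proof}
Consider a path from $j$ to a vertex $i<j$ with $i\notin\operatorname{pa}(j)$. Suppose it starts with $j\leftarrow k$. Then $k\in\operatorname{pa}(j)$, so $k\ne i$ and $k$ is interior; it is a non-collider because the edge $k\to j$ leaves $k$. A non-collider in $\operatorname{pa}(j)$ blocks the path. Suppose it starts with $j\to k$. Then the largest vertex $v$ of the path satisfies $v\ge k>j>i$, so $v$ is interior. Both neighbors of $v$ on the path are smaller than $v$, so both edges point into $v$, and $v$ is a collider. The vertex $v$ and its descendants are larger than $j$, so none of them is in $\operatorname{pa}(j)$, and the path is blocked.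
\end{proof}

Let $\operatorname{Sym}_n^\circ\subseteq\operatorname{Sym}_n$ be the Zariski open set of matrices all of whose principal minors are nonzero.

\begin{proposition}\label{prop:agree}
For every DAG $G$ we have $V(C_G)\cap\operatorname{Sym}_n^\circ=V(I_G)\cap\operatorname{Sym}_n^\circ$.
\end{proposition}

\begin{proof}
The inclusion $\supseteq$ follows from \eqref{eq:markov}. Let $\Sigma\in V(C_G)\cap\operatorname{Sym}_n^\circ$; we recover parameters for $\Sigma$. Fix $j$ and put $C=\operatorname{pa}(j)$. Lemma~\ref{lem:local} gives $\operatorname{rank}\Sigma_{\{j\}\cup C,\,[j-1]}\le|C|$; if $C=[j-1]$ this holds because the matrix has $|C|$ columns. The rows indexed by $C$ are linearly independent, because $\det\Sigma_{C,C}\ne0$. So row $j$ is a combination of them: there are $\lambda_{kj}\in\mathbb{C}$ $(k\in C)$ such that \eqref{eq:recursion} holds for all $i<j$.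

Form $\Lambda$ and $R=\mathrm{Id}-\Lambda$ from these numbers, and let $e_1,\dots,e_n$ be the standard basis. Since $Re_j=e_j-\sum_{k\in\operatorname{pa}(j)}\lambda_{kj}e_k$, equation \eqref{eq:recursion} reads $(Re_j)^T\Sigma e_i=0$ for $i<j$. As $Re_i$ lies in the span of $e_1,\dots,e_i$, also $(Re_j)^T\Sigma(Re_i)=0$ for $i<j$. So the symmetric matrix $R^T\Sigma R$ is a diagonal matrix $\Delta$, and $\Sigma=R^{-T}\Delta R^{-1}$ is of the form \eqref{eq:param} with complex parameters. Hence $\Sigma\in V(I_G)$.
\end{proof}

\begin{corollary}\label{cor:component}
$V(I_G)$ is an irreducible component of $V(C_G)$. If $V(C_G)\ne V(I_G)$, then $V(C_G)$ is reducible and $C_G$ is not prime. Moreover, $I_G=C_G$ if and only if $C_G$ is prime.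
\end{corollary}

\begin{proof}
The variety $V(I_G)$ is irreducible because $I_G$ is prime, and it contains the identity matrix (take $a_j=1$ and $\Lambda=0$), which lies in $\operatorname{Sym}_n^\circ$. Let $W$ be closed and irreducible with $V(I_G)\subseteq W\subseteq V(C_G)$. Then $W\cap\operatorname{Sym}_n^\circ$ is a nonempty open subset of $W$, hence dense in $W$, and it is contained in the closed set $V(I_G)$ by Proposition~\ref{prop:agree}. So $W=V(I_G)$, which proves the first claim. If $V(C_G)$ is irreducible, as it is when $C_G$ is prime, the choice $W=V(C_G)$ gives $V(C_G)=V(I_G)$; this is the second claim. If $C_G$ is prime, then $C_G=\sqrt{C_G}=I_G$; the converse holds because $I_G$ is prime.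
\end{proof}

\begin{example}\label{ex:small}
In the complete sorted DAG, with all edges $i\to j$ for $i<j$, any two vertices are adjacent. There is no d-separation between nonempty sets, so $C_G=0$ is prime and $I_G=C_G=0$. For the collider, $C_G=(\sigma_{12})$ is prime. For the chain, the generator $\sigma_{12}\sigma_{23}-\sigma_{13}\sigma_{22}$ is irreducible, being of degree one in $\sigma_{13}$ with coprime coefficients. So $I_G=C_G$ in these two cases as well.
\end{example}

\section{A graph on five vertices}\label{sec:five}

Let $G$ be the DAG on $[5]$ with edges
\[
1\to4,\qquad 2\to4,\qquad 3\to4,\qquad 3\to5,\qquad 4\to5 .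
\]
The vertices $1$ and $2$ have no parents, so a trek from one of them to $j$ is just a directed path to $j$. The trek rule gives
\[
\sigma_{14}=a_1\lambda_{14},\qquad\sigma_{24}=a_2\lambda_{24},\qquad\sigma_{15}=a_1\lambda_{14}\lambda_{45},\qquad\sigma_{25}=a_2\lambda_{24}\lambda_{45}.
\]
The second row of $\Sigma_{\{4,5\},\{1,2\}}$ is $\lambda_{45}$ times the first, so
\[
f=\det\Sigma_{\{4,5\},\{1,2\}}=\sigma_{14}\sigma_{25}-\sigma_{24}\sigma_{15}\ \in\ I_G .
\]
The reason is that every trek from $\{1,2\}$ to $5$ passes through $4$. But $\{4\}$ does not d-separate $\{1,2\}$ from $5$. The paths from $1$ to $5$ are $1\to4\to5$ and $1\to4\leftarrow3\to5$. The first is blocked only if $4\in C$; this opens the collider on the second, which is then blocked only if $3\in C$. So every set $C$ that d-separates $1$ from $5$ contains $3$.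

What does $C_G$ know about $f$? By Lemma~\ref{lem:local}, the empty set d-separates $3$ from $\{1,2\}$, and $\{3,4\}$ d-separates $5$ from $\{1,2\}$. So $C_G$ contains $\sigma_{13}$, $\sigma_{23}$ and the $3$-minor
\[
\det\begin{pmatrix}\sigma_{13}&\sigma_{23}&\sigma_{33}\\ \sigma_{14}&\sigma_{24}&\sigma_{34}\\ \sigma_{15}&\sigma_{25}&\sigma_{35}\end{pmatrix}
\equiv\sigma_{33}\,f\pmod{\sigma_{13},\sigma_{23}}
\]
of $\Sigma_{\{3,4,5\},\{1,2,3,4\}}$. Thus $\sigma_{33}f\in C_G$, and a point of $V(C_G)$ with $f\ne0$ must have $\sigma_{33}=0$, in accordance with Proposition~\ref{prop:agree}. We try a sparse matrix of this kind: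
\[
\Sigma^*=\begin{pmatrix}
1&0&0&0&\frac12\\ 0&1&0&\frac12&0\\ 0&0&0&0&0\\ 0&\frac12&0&1&0\\ \frac12&0&0&0&1
\end{pmatrix},\qquad f(\Sigma^*)=-\tfrac14 .
\]
It is block diagonal with blocks $\{1,5\}$, $\{2,4\}$, $\{3\}$. Let $C$ d-separate $A$ from $B$. A block $\beta$ contributes at most $|\beta\cap C|$ to the rank of $\Sigma^*_{A\cup C,B\cup C}$ unless it meets both $A$ and $B$. The block $\{2,4\}$ is an edge and cannot meet both. If $\{1,5\}$ meets both, it contributes $1$ instead of $0$; but then $3\in C$, and the block $\{3\}$ contributes $0$ instead of $1$. In all cases the rank is at most $|C|$. So $\Sigma^*\in V(C_G)\setminus V(I_G)$.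

The matrix $\Sigma^*$ is positive semidefinite; it is the covariance matrix of a Gaussian vector with $X_3=0$. Conditioning on this constant raises the permitted rank $|C|$ by one and adds nothing to the actual rank. That one unit of slack pays for the covariance between the non-adjacent vertices $1$ and $5$.

\begin{remark}\label{rem:edges}
Each of the five edges is needed for $f\notin C_G$. Without $3\to4$ or without $3\to5$, the only path from $1$ or $2$ to $5$ is the directed path through $4$; then $\{4\}$ d-separates $\{1,2\}$ from $5$, and $f$ is up to sign a $2$-minor of $\Sigma_{\{1,2,4\},\{4,5\}}$. Without $4\to5$, the empty set d-separates $\{1,2\}$ from $5$, so $\sigma_{15},\sigma_{25}\in C_G$. Without $1\to4$ the vertex $1$ is isolated and $\sigma_{14},\sigma_{15}\in C_G$; without $2\to4$, likewise, $\sigma_{24},\sigma_{25}\in C_G$. The non-edges matter for $f\in I_G$: adding $1\to5$ adds $a_1\lambda_{15}$ to $\sigma_{15}$, and then $\phi_G(f)=-a_1a_2\lambda_{24}\lambda_{15}\ne0$.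
\end{remark}

\section{A criterion for $V(C_G)\ne V(I_G)$}\label{sec:criterion}

It is not enough to find the five-vertex graph as an induced subgraph, since further vertices create further treks and $f$ leaves $I_G$. If we add a vertex $y$ with $1\to y\to5$, then $\sigma_{15}$ gains the term $a_1\lambda_{1y}\lambda_{y5}$ and $\phi_G(f)=-a_1a_2\lambda_{24}\lambda_{1y}\lambda_{y5}$. If instead we add a vertex $z$ with $z\to1$ and $z\to5$, then $\sigma_{14}=\lambda_{14}\sigma_{11}$ and $\sigma_{15}=\lambda_{45}\sigma_{14}+a_z\lambda_{z1}\lambda_{z5}$, so $\phi_G(f)=-a_2a_z\lambda_{24}\lambda_{z1}\lambda_{z5}$.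

The remedy is a larger determinant. Let $u<x<w$ play the roles of $3,4,5$, and take all vertices before $u$ as columns. By \eqref{eq:recursion}, row $w$ is then a combination of the rows of the parents of $w$, so we add rows until these are spanned. For the determinant to be nonzero at a sparse point $\Sigma^*$, each row needs a nonzero entry in a column of its own. A vertex $z<u$ can use the diagonal entry $\sigma_{zz}$. A vertex $t$ between $u$ and $w$ needs an entry $\sigma_{b_tt}$ with $b_t<u$, and this entry is harmless for $C_G$ if $b_t\to t$. Row $w$ uses one more column $b_0$. The matrix must be square, so the rows $b_0,b_t$ are left out; hence these vertices must not be parents of $u$ or $w$. Finally, a vertex between $u$ and $w$ needs no row at all if none of $b_0,b_t$ is its parent, for then its row is spanned by the others. We collect the vertices of the first kind in a set $T$ and those of the second kind in a set $S$; see Figure~\ref{fig:config}.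

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth,every node/.style={circle,draw,inner sep=1pt,minimum size=6.5mm}]
\node (b0) at (0.8,1.5) {$b_0$};
\node (bx) at (2.2,1.5) {$b_x$};
\node (bt) at (4.5,1.5) {$b_t$};
\node (u) at (0,0) {$u$};
\node (x) at (1.5,0) {$x$};
\node (s) at (3,0) {$s$};
\node (t) at (4.5,0) {$t$};
\node (w) at (6,0) {$w$};
\draw[->] (b0) -- (x);
\draw[->] (bx) -- (x);
\draw[->] (bt) -- (t);
\draw[->] (u) -- (x);
\draw[->] (x) to[bend right=30] (w);
\draw[->] (u) to[bend right=40] (w);
\end{tikzpicture}
\caption{A configuration that forces $V(I_G)\subsetneq V(C_G)$, with $T=\{x,t\}$ and $S=\{s\}$. The bottom row consists of consecutive vertices of a sorted DAG, and the top row of vertices smaller than $u$. The drawn edges are required; edges from the top row to $u$, $s$, $w$ are forbidden; all other edges, including those at vertices not drawn, are arbitrary. Deleting $s,t,b_t$ leaves the five-vertex example.}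
\label{fig:config}
\end{figure}

\begin{proposition}\label{prop:criterion}
Let $G$ be a sorted DAG on $[n]$, and let $u<x<w$ satisfy $u\to x$, $x\to w$, $u\to w$. Suppose that $\{u+1,\dots,w-1\}$ is the disjoint union of sets $T$ and $S$ with $x\in T$, and that there are distinct vertices $b_0$ and $b_t$ $(t\in T)$ in $[u-1]$ such that
\begin{enumerate}
\item[(i)] none of $b_0,b_t$ $(t\in T)$ is a parent of $u$, of $w$, or of a vertex of $S$;
\item[(ii)] $b_t\to t$ for every $t\in T$;
\item[(iii)] $b_0\to x$.
\end{enumerate}
Then $V(I_G)\subsetneq V(C_G)$. In particular $I_G\ne C_G$.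
\end{proposition}

The graph of Section~\ref{sec:five} is the smallest instance: $(b_0,b_x,u,x,w)=(1,2,3,4,5)$, $T=\{4\}$, $S=\emptyset$.

\begin{proof}
Let $Z=[u-1]\setminus(\{b_0\}\cup\{b_t:t\in T\})$. Then $|Z|+|T|+1=u-1$, so we can define
\[
f=\det\Sigma_{Z\cup T\cup\{w\},\ [u-1]} .
\]

\emph{The determinant $f$ lies in $I_G$.} This step uses only (i). Let $\Sigma$ be in the model, let $\rho_v=(\sigma_{vi})_{i<u}$ for $v\in[n]$, and let $\mathcal{L}$ be the span of the vectors $\rho_v$ with $v\in Z\cup T$. For $v\ge u$ every column index $i<u$ is smaller than $v$, so \eqref{eq:recursion} gives $\rho_v=\sum_{k\in\operatorname{pa}(v)}\lambda_{kv}\rho_k$. By (i), a parent smaller than $u$ of a vertex in $\{u\}\cup S\cup\{w\}$ lies in $Z$. Hence $\operatorname{pa}(u)\subseteq Z$ and $\rho_u\in\mathcal{L}$. For $v\in S$ we have $\operatorname{pa}(v)\subseteq Z\cup\{u\}\cup T\cup\{v'\in S:v'<v\}$, so $\rho_v\in\mathcal{L}$ by induction on $v$. Finally $\operatorname{pa}(w)\subseteq Z\cup\{u\}\cup T\cup S$, so $\rho_w\in\mathcal{L}$. Thus row $w$ of the matrix defining $f$ is a combination of the other rows, and $f$ vanishes on the model.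

\emph{A point outside $V(I_G)$.} Define $\Sigma^*\in\operatorname{Sym}_n$ by $\sigma^*_{uu}=0$, $\sigma^*_{vv}=1$ for $v\ne u$, $\sigma^*_{b_tt}=\frac12$ for $t\in T$, $\sigma^*_{b_0w}=\frac12$, and all other off-diagonal entries zero. The pairs $\{b_t,t\}$ $(t\in T)$ and $\{b_0,w\}$ are pairwise disjoint and avoid $u$. So $\Sigma^*$ is block diagonal, the blocks being these pairs and the remaining singletons, among them $\{u\}$. In the matrix defining $f$, evaluated at $\Sigma^*$, row $z\in Z$ is the unit vector $e_z$, row $t\in T$ is $\frac12e_{b_t}$, and row $w$ is $\frac12e_{b_0}$. These unit vectors are distinct, so $f(\Sigma^*)=\pm2^{-|T|-1}\ne0$ and $\Sigma^*\notin V(I_G)$.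

\emph{The point lies in $V(C_G)$.} This step uses (ii), (iii) and the triangle $u,x,w$. Let $C$ d-separate $A$ from $B$. We must show $\operatorname{rank}\Sigma^*_{A\cup C,B\cup C}\le|C|$. The submatrix inherits the block structure, so its rank is $\sum_\beta r_\beta$, where $\beta$ runs over the blocks and
\[
r_\beta=\operatorname{rank}\Sigma^*_{\beta\cap(A\cup C),\ \beta\cap(B\cup C)} .
\]
If $\beta\cap A=\emptyset$, the matrix on the right has $|\beta\cap C|$ rows, and if $\beta\cap B=\emptyset$, it has $|\beta\cap C|$ columns; in both cases $r_\beta\le|\beta\cap C|$. A block that meets both $A$ and $B$ is a pair with one element in each. Its two vertices are d-separated, hence non-adjacent, so by (ii) the block is $\{b_0,w\}$. If no block meets both $A$ and $B$, then $\sum_\beta r_\beta\le\sum_\beta|\beta\cap C|=|C|$.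

Now let $\{b_0,w\}$ meet both $A$ and $B$. Then $r_{\{b_0,w\}}=1$ and $\{b_0,w\}\cap C=\emptyset$, and every path between $b_0$ and $w$ is blocked. The path $b_0\to x\to w$ is blocked only if $x\in C$. Given $x\in C$, the path $b_0\to x\leftarrow u\to w$ has its collider in $C$, so it is blocked only if its non-collider $u$ is in $C$. Hence $u\in C$, and $r_{\{u\}}=0$ because $\sigma^*_{uu}=0$. Summing over the blocks gives
\[
\sum_\beta r_\beta\le 1+0+|C\setminus\{u\}|=|C| .
\]
So $\Sigma^*\in V(C_G)\setminus V(I_G)$, and with \eqref{eq:markov} the inclusion $V(I_G)\subseteq V(C_G)$ is strict.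
\end{proof}

Additional edges never disturb the last step, since they only remove d-separations of $b_0$ from $w$; all restrictions on non-edges are in (i).

\section{Random DAGs}\label{sec:random}

We prove Theorem~\ref{thm:strong}(a). The passage to isomorphism classes in Section~\ref{sec:count} costs a factor $2^{n-1}$, so for $p=\frac12$ we need a failure probability much smaller than $2^{-n}$. This rules out the simplest use of Proposition~\ref{prop:criterion}, with three consecutive vertices, $T=\{x\}$ and $S=\emptyset$: with probability at least $2^{-n/2}$ all edges $i\to i+1$ with $i$ even are absent, and then no three consecutive vertices form a triangle. We therefore use quadratically many edge-disjoint triples $u<x<w$, most of them with a long interval between $u$ and $w$. A bound $\exp(-cn^2)$ must also tolerate every event of probability $\exp(-O(n))$, for instance that some vertex $t$ has no parents, so that no $b_t$ exists, or that some vertex $u$ has all earlier vertices as parents, so that (i) cannot be met. Vertices of the first kind will be put into $S$; vertices of the second kind will not be used in triples.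

Fix $p\in(0,1)$ and put $q=1-p$. Split $[n]$ into an early part $E=[m]$ and a late part $D=[n]\setminus E$ of size $d=n-m$. The triangle will lie in $D$ and the vertices $b_0,b_t$ in $E$. These involve disjoint sets of potential edges, which makes them independent.

\subsection*{Choosing $S$ and $T$}
For $u<w$ in $D$ let
\[
J_{uw}=\{u+1,\dots,w-1\}\subseteq D,\qquad N_{uw}=\{v\in E:\ v\not\to u,\ v\not\to w\},
\]
and for $Y\subseteq J_{uw}$ let $\Gamma_{uw}(Y)=\{v\in N_{uw}:\ v\to y\text{ for some }y\in Y\}$. The set $N_{uw}$ is the supply of candidates for $b_0,b_t$. We find them with Hall's theorem: \emph{in a finite bipartite graph with sides $P$ and $Q$, there is a matching that covers $P$ if and only if every $P'\subseteq P$ has at least $|P'|$ neighbors in $Q$.} The vertex $x$ needs two private parents, $b_x$ and $b_0$. Since we want to fix $S$ before knowing $x$, we ask for two private parents of every vertex of $T$, and we let $S$ be a worst violator of the corresponding Hall condition. That is, let $S_{uw}\subseteq J_{uw}$ maximize $2|Y|-|\Gamma_{uw}(Y)|$ over $Y\subseteq J_{uw}$, with ties broken by a fixed rule. The set $S_{uw}$ depends only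 on the edges between $E$ and $D$. Call a triple $u<x<w$ in $D$ \emph{admissible} if $x\notin S_{uw}$.

\begin{lemma}\label{lem:hall}
Let $G$ be a sorted DAG on $[n]$.
\begin{enumerate}
\item[(a)] $|\Gamma_{uw}(S_{uw})|\le2|S_{uw}|$ for all $u<w$ in $D$.
\item[(b)] If $u<x<w$ is an admissible triple with $u\to x$, $x\to w$, $u\to w$, then $V(C_G)\ne V(I_G)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $S=S_{uw}$ and $\Gamma=\Gamma_{uw}$. Part (a) follows by comparing $S$ with $Y=\emptyset$. For (b) let $T=J_{uw}\setminus S$, which contains $x$, and let $N'=N_{uw}\setminus\Gamma(S)$. For $T'\subseteq T$, comparing $S$ with $Y=S\cup T'$ gives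
\[
2|S|+2|T'|-|\Gamma(S)\cup\Gamma(T')|\le2|S|-|\Gamma(S)|,
\]
that is, $|\Gamma(T')\cap N'|=|\Gamma(T')\setminus\Gamma(S)|\ge2|T'|$. Let $P$ consist of two copies of each $t\in T$, each joined to the parents of $t$ in $Q=N'$. If $P'\subseteq P$ and $T'$ is the set of vertices with a copy in $P'$, then $P'$ has $|\Gamma(T')\cap N'|\ge2|T'|\ge|P'|$ neighbors. Hall's theorem gives $2|T|$ distinct vertices $b_t,b'_t\in N'$ $(t\in T)$ with $b_t\to t$ and $b'_t\to t$. Put $b_0=b'_x$; then (ii) and (iii) of Proposition~\ref{prop:criterion} hold. Moreover $N'\subseteq E\subseteq[u-1]$, and a vertex of $N'$ is not a parent of $u$ or $w$, being in $N_{uw}$, nor of a vertex of $S$, being outside $\Gamma(S)$. So (i) holds too.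
\end{proof}

\subsection*{Many admissible triples}
It remains to show that the sets $S_{uw}$ are usually small. The supply $N_{uw}$ has expected size $q^2m$, while by Lemma~\ref{lem:hall}(a) the set $S_{uw}$ has at most $2d$ parents in it. If $d$ is a small multiple of $q^2m$, a large $S_{uw}$ thus forces a large pair of sets with no edge between them. Accordingly, let $n\ge112/q^2$ and put
\[
d=\lfloor q^2n/16\rfloor,\qquad m=n-d,\qquad \ell=\lceil d/16\rceil .
\]
Then $d\ge7$ and $m\ge n/2$, and
\begin{equation}\label{eq:sizes}
2d\le q^2n/8\le q^2m/4,\qquad \ell-1<d/16\le\ell .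
\end{equation}
Call a pair $u<w$ in $D$ \emph{deficient} if $|N_{uw}|<q^2m/2$. Consider two events, both determined by the edges between $E$ and $D$.
\begin{itemize}
\item[$\mathcal{A}_1$:] there are $Y\subseteq D$ with $|Y|=\ell$ and $M\subseteq E$ with $|M|=\lceil q^2m/4\rceil$ such that there is no edge from $M$ to $Y$.
\item[$\mathcal{A}_2$:] there are $\ell$ pairwise disjoint deficient pairs.
\end{itemize}

\begin{lemma}\label{lem:triples}
If neither $\mathcal{A}_1$ nor $\mathcal{A}_2$ holds, then there is a family of at least $d^2/96$ admissible triples, any two of which share at most one vertex. The family can be chosen as a function of the edges between $E$ and $D$.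
\end{lemma}

\begin{proof}
First, $|S_{uw}|<\ell$ for every pair $u<w$ that is not deficient. Otherwise take $Y\subseteq S_{uw}$ with $|Y|=\ell$. By Lemma~\ref{lem:hall}(a) and \eqref{eq:sizes},
\[
|\Gamma_{uw}(Y)|\le|\Gamma_{uw}(S_{uw})|\le2|S_{uw}|\le2d\le q^2m/4 .
\]
So $N_{uw}\setminus\Gamma_{uw}(Y)$ has at least $q^2m/2-q^2m/4$ elements, hence at least $\lceil q^2m/4\rceil$, and sends no edge to $Y$. This is the event $\mathcal{A}_1$.

Next, take a maximal family of pairwise disjoint deficient pairs. Since $\mathcal{A}_2$ fails, it has at most $\ell-1<d/16$ members. Deleting their vertices from $D$ leaves a set $D_0$ of size $d_0\ge7d/8$, and by maximality no pair in $D_0$ is deficient. Hence $|S_{uw}|\le\ell-1<d/16$ for all $u<w$ in $D_0$. A pair $u<w$ in $D_0$ is the outer pair of at most $|S_{uw}|$ triples that are not admissible, so the number of admissible triples in $D_0$ is at least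
\[
\binom{d_0}3-\binom{d_0}2\frac d{16}=\binom{d_0}2\Bigl(\frac{d_0-2}3-\frac d{16}\Bigr).
\]
Here
\[
\binom{d_0}2\ge\frac12\cdot\frac{7d}8\Bigl(\frac{7d}8-1\Bigr)=\frac{49d^2}{128}-\frac{7d}{16}\ge\frac{d^2}4,\qquad
\frac{d_0-2}3-\frac d{16}\ge\frac{11d}{48}-\frac23\ge\frac d8,
\]
where the final inequalities amount to $17d\ge56$ and $5d\ge32$ and hold for $d\ge7$. So there are at least $d^3/32$ admissible triples.

A triple in $D$ shares exactly two vertices with $3(d-3)$ other triples. Choose admissible triples one at a time, each time discarding the chosen triple and those that share two vertices with it. Each step removes fewer than $3d$ triples, so there are at least $(d^3/32)/(3d)=d^2/96$ steps. Admissibility and deficiency depend only on the edges between $E$ and $D$, so all choices can be made by fixed rules that depend only on these edges.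
\end{proof}

\begin{lemma}\label{lem:events}
For $G\sim\mathbb{D}_{n,p}$ we have $\Pr(\mathcal{A}_1)\le2^nq^{\,q^2dm/64}$ and $\Pr(\mathcal{A}_2)\le d^{2\ell}\exp(-\ell q^2m/8)$.
\end{lemma}

\begin{proof}
There are at most $2^d2^m=2^n$ choices of $(Y,M)$, and for each the probability of no edge from $M$ to $Y$ is $q^{|Y||M|}\le q^{(d/16)(q^2m/4)}$. This gives the first bound. For the second, fix $u<w$ in $D$. The vertices $v\in E$ belong to $N_{uw}$ independently with probability $q^2$, so $|N_{uw}|$ is binomial with mean $\mu=q^2m$. The Chernoff bound states that a binomial variable with mean $\mu$ is at most $(1-\eta)\mu$ with probability at most $\exp(-\eta^2\mu/2)$, for $0<\eta<1$. With $\eta=\frac12$, the pair is deficient with probability at most $\exp(-q^2m/8)$. For disjoint pairs these events depend on disjoint sets of potential edges and are independent. There are at most $d^{2\ell}$ families of $\ell$ pairs.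
\end{proof}

A single pair may be deficient with probability as large as $p^m$, which is only exponentially small in $n$. This is why $\mathcal{A}_2$ concerns linearly many disjoint pairs, and for the same reason $\mathcal{A}_1$ concerns two sets of linear size.

\begin{proof}[Proof of Theorem~\ref{thm:strong}(a)]
Condition on the edges between $E$ and $D$, and suppose that neither $\mathcal{A}_1$ nor $\mathcal{A}_2$ holds. The family of triples in Lemma~\ref{lem:triples} is then determined, while the edges inside $D$ are still independent with probability $p$ each. Two triples of the family have no pair of vertices in common, so the events that all three edges of a triple are present are independent, each of probability $p^3$. If one of them occurs, then $V(C_G)\ne V(I_G)$ by Lemma~\ref{lem:hall}(b). With Lemma~\ref{lem:events},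
\[
\Pr[V(C_G)=V(I_G)]\le2^nq^{\,q^2dm/64}+d^{2\ell}\exp(-\ell q^2m/8)+(1-p^3)^{d^2/96}.
\]
Put $\delta=q^2/32$. Since $\delta n\ge1$, we have $d\ge2\delta n-1\ge\delta n$; also $m\ge n/2$ and $\ell\ge\delta n/16$. The logarithm of the first term is at most $n\log2-\frac14\delta^2\log(1/q)\,n^2$, because $q^2dm/64=\delta dm/2\ge\delta^2n^2/4$. The logarithm of the second term is $\ell(2\log d-4\delta m)\le\ell(2\log n-2\delta n)$, which is at most $-\ell\delta n\le-\frac1{16}\delta^2n^2$ as soon as $2\log n\le\delta n$. The logarithm of the third term is at most $-\frac1{96}p^3\delta^2n^2$, because $\log(1-p^3)\le-p^3$. Let $c'=\delta^2\min\{\frac14\log(1/q),\frac1{16},\frac1{96}p^3\}>0$. For large $n$ the sum is at most $3\cdot2^n\exp(-c'n^2)$, which is at most $\exp(-c_pn^2)$ for $c_p=c'/2$ and all $n\ge n_p$, with a suitable $n_p$.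
\end{proof}

\section{Counting isomorphism classes}\label{sec:count}

There are $2^{\binom n2}$ sorted DAGs on $[n]$, and the uniform distribution on them is $\mathbb{D}_{n,1/2}$. This is not the uniform distribution on isomorphism classes, since a class may contain many sorted DAGs. The next lemma bounds the loss by a factor $2^{n-1}$.

\begin{lemma}\label{lem:rigid}
There are at least $2^{\binom n2-(n-1)}$ isomorphism classes of DAGs on $n$ vertices with trivial automorphism group. In particular
\[
2^{\binom n2-(n-1)}\le U_n\le2^{\binom n2},
\]
and there are at least $n!\,2^{\binom n2-(n-1)}$ labeled DAGs on $[n]$.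
\end{lemma}

\begin{proof}
There are $2^{\binom n2-(n-1)}$ sorted DAGs that contain all edges $i\to i+1$. In such a graph $i$ precedes $i+1$ in every topological order, so $1,\dots,n$ is the only one. Let $\pi$ be an isomorphism from one such graph $G$ to another, or the same, such graph $G'$. Then $\pi(1),\dots,\pi(n)$ is a topological order of $G'$, so $\pi$ is the identity and $G=G'$. Thus these graphs are pairwise non-isomorphic and have trivial automorphism groups. The upper bound on $U_n$ holds because every class contains a sorted DAG. A class with trivial automorphism group consists of exactly $n!$ labeled DAGs.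
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} and Theorem~\ref{thm:strong}(b)]
Let $c=c_{1/2}$ and $n_0=n_{1/2}$ be the constants of Theorem~\ref{thm:strong}(a), and let $n\ge n_0$. At most $2^{\binom n2}\exp(-cn^2)$ sorted DAGs satisfy $V(C_G)=V(I_G)$. This property is invariant under isomorphism and every class contains a sorted DAG, so the number $F'_n$ of classes with $V(C_G)=V(I_G)$ is at most $2^{\binom n2}\exp(-cn^2)$. Equal ideals have equal zero sets, so $F_n\le F'_n$. By Lemma~\ref{lem:rigid},
\[
\frac{F_n}{U_n}\le\frac{F'_n}{U_n}\le\frac{2^{\binom n2}\exp(-cn^2)}{2^{\binom n2-(n-1)}}=2^{\,n-1}\exp(-cn^2),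
\]
and the right side tends to zero. For the lower bound, the complete sorted DAG has $I_G=C_G$ by Example~\ref{ex:small}, so $F_n\ge1$, and $U_n\le2^{\binom n2}$ by Lemma~\ref{lem:rigid}.

For labeled DAGs, each class has at most $n!$ members, so at most $n!\,2^{\binom n2}\exp(-cn^2)$ labeled DAGs satisfy $V(C_G)=V(I_G)$, and these include all labeled DAGs with $I_G=C_G$. Dividing by the lower bound $n!\,2^{\binom n2-(n-1)}$ of Lemma~\ref{lem:rigid} gives the bound $2^{\,n-1}\exp(-cn^2)$ for both proportions.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(c)]
The first statement is part of Corollary~\ref{cor:component}. By part (b), $V(C_G)\ne V(I_G)$ for all but a proportion $2^{\,n-1}\exp(-cn^2)=2^{-\Omega(n^2)}$ of DAGs, counted up to isomorphism or as labeled graphs. For these DAGs, Corollary~\ref{cor:component} shows that $V(C_G)$ is reducible and $C_G$ is not prime.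
\end{proof}

\begin{thebibliography}{1}
\bibitem{Sullivant}
Seth Sullivant, \emph{Algebraic geometry of Gaussian Bayesian networks}, arXiv:0704.0918 (2007).
\end{thebibliography}
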